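# Prime determinant and the character variety of a hyperbolic 2-bridge knot

## 1. Prime determinant suggests two components; torus knots object

Let $K\subset S^3$ be a 2-bridge knot, $\Delta_K(t)$ its Alexander polynomial, $\alpha=|\Delta_K(-1)|$, and let $X(K)$ be the algebraic set of characters of representations $\pi_1(S^3\setminus K)\to\mathrm{SL}_2(\mathbb C)$. One component of $X(K)$ is always there: the curve of characters of abelian representations. How many others are there?

A first guess is: *if $\alpha$ is prime, there is exactly one other component.* Here is why one would guess so. Look at the non-abelian characters for which the meridians have trace $0$. Then a meridian squares to $-1$, so modulo $\pm1$ the image is generated by two involutions, and it is a dihedral group. We shall see that there are exactly $n=(\alpha-1)/2$ such characters, and that they correspond to the numbers $\pm2\cos\frac{2\pi j}{\alpha}$, $1\le j\le n$, with one fixed sign. When $\alpha$ is prime, these numbers are all conjugate under the Galois group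 of $\mathbb Q$. The equations of $X(K)$ have integer coefficients, so a component through one of these points should go through all of them.

**Test on torus knots.** The torus knot $T(2,\alpha)$, $\alpha\ge3$ odd, is a 2-bridge knot with group $\langle u,v\mid u^2=v^\alpha\rangle$. In an irreducible representation (one whose matrices have no common eigenvector), $u^2=v^\alpha$ commutes with everything, so it is $\pm1$. If $u^2=1$ then $u=\pm1$, a scalar, and the representation is reducible. So $u^2=-1$, that is, $\operatorname{tr}u=0$, and $v^\alpha=-1$. The matrix $v$ is diagonalizable and is not a scalar, so its eigenvalues are $e^{\pm i\pi(2j-1)/\alpha}$ for some $1\le j\le n$, and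
$$\operatorname{tr}v=\tau_j=2\cos\tfrac{(2j-1)\pi}{\alpha},\qquad 1\le j\le n .$$
Conversely, if $\operatorname{tr}u=0$ and $\operatorname{tr}v=\tau_j$, then $u^2=-1$ and $v^\alpha=-1$, so the relation holds. The trace $\operatorname{tr}uv$ is free, apart from the two values where $\operatorname{tr}[u,v]=2$. So the non-abelian characters form $n$ lines, one for each $\tau_j$, with two points removed from each. On the curve of abelian characters $\operatorname{tr}v$ is not constant. Hence $X(T(2,\alpha))$ has $n+1$ components.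

For the trefoil ($\alpha=3$, $n=1$) the guess holds. For $T(2,5)$ it fails: there are two lines, $\operatorname{tr}v=\frac{1\pm\sqrt5}2$. The way it fails is instructive. The two lines are conjugate over $\mathbb Q$, and their union *is* irreducible over $\mathbb Q$. The Galois argument was right, but it proves irreducibility over $\mathbb Q$ and we asked for irreducibility over $\mathbb C$.

**Test on the figure-eight knot.** Here $\alpha=5$ too. In Section 3 we find by hand that the non-abelian part is $(1-y)x^2=1-y-y^2$ in suitable trace coordinates, and that this curve is irreducible over $\mathbb C$. So the guess holds.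

The figure-eight knot is hyperbolic and torus knots are not. For a hyperbolic knot, *Thurston's excellent component* is the irreducible component of $X(K)$ that contains the character of a lift of the holonomy of the complete hyperbolic structure. The source of the question is Luisa Paoluzzi and Joan Porti, "Examples of character varieties in characteristic $p$ and ramification", arXiv:1905.07196 (2019). A proposition of theirs says that if $K$ is a hyperbolic 2-bridge knot and both $\alpha$ and $(\alpha-1)/2$ are prime, then $X(K)$ consists precisely of two irreducible components over $\mathbb C$, the abelian one and the excellent one. It is also known that there are hyperbolic 2-bridge knots for which neither number is prime and which still have just two components. The question is whether the primality of $(\alpha-1)/2$ is needed. It is not: once hyperbolicity is added, the first guess is correct.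

**Theorem 1.** Let $K$ be a hyperbolic 2-bridge knot with $\alpha=|\Delta_K(-1)|$ prime. Then $X(K)$ has exactly two irreducible components over $\mathbb C$: the component of abelian characters and Thurston's excellent component.

## 2. Two-bridge groups and their trace coordinates

**Traces of pairs (Fricke).** We use the following textbook facts about pairs in $\mathrm{SL}_2(\mathbb C)$.

- For every word $V$ in two letters there is a polynomial with integer coefficients that expresses $\operatorname{tr}V(a,b)$ in $\operatorname{tr}a,\operatorname{tr}b,\operatorname{tr}ab$. Every triple in $\mathbb C^3$ occurs as $(\operatorname{tr}a,\operatorname{tr}b,\operatorname{tr}ab)$, so characters of the free group $\langle a,b\rangle$ are points of $\mathbb C^3$.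
- The pair is reducible iff $\operatorname{tr}[a,b]=2$, where $\operatorname{tr}[a,b]=(\operatorname{tr}a)^2+(\operatorname{tr}b)^2+(\operatorname{tr}ab)^2-\operatorname{tr}a\operatorname{tr}b\operatorname{tr}ab-2$. An irreducible pair is determined up to conjugation by its three traces.
- A reducible representation has the same character as a diagonal one. The set of characters of a finitely generated group is Zariski closed.
- Cayley–Hamilton: $B^2=(\operatorname{tr}B)B-1$ for $B\in\mathrm{SL}_2(\mathbb C)$.

**Chebyshev polynomials.** Put $S_{-1}=0$, $S_0=1$, $S_{m+1}(\eta)=\eta S_m(\eta)-S_{m-1}(\eta)$. So $S_1=\eta$, $S_2=\eta^2-1$, $S_3=\eta^3-2\eta$. Then $S_m(-\eta)=(-1)^mS_m(\eta)$ and $S_m(2\cos\theta)=\frac{\sin(m+1)\theta}{\sin\theta}$. So $S_m$ is monic of degree $m$ with the $m$ distinct, hence simple, roots $2\cos\frac{\pi j}{m+1}$, $1\le j\le m$. Induction from Cayley–Hamilton gives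
$$B^m=S_{m-1}(\operatorname{tr}B)\,B-S_{m-2}(\operatorname{tr}B)\qquad(m\ge1).\tag{1}$$

**The group.** By the standard facts on 2-bridge knots (Schubert, Riley; see Burde–Zieschang, *Knots*, Ch. 12), up to mirror image a 2-bridge knot is $S(\alpha,\beta)$ with $\alpha\ge3$ odd, $0<\beta<\alpha$, $\beta$ odd, $\gcd(\alpha,\beta)=1$ and $\alpha=|\Delta_K(-1)|$. Its group is $\langle a,b\mid wa=bw\rangle$ with $w=a^{\epsilon_1}b^{\epsilon_2}a^{\epsilon_3}\cdots b^{\epsilon_{\alpha-1}}$, $\epsilon_i=(-1)^{\lfloor i\beta/\alpha\rfloor}$. Moreover $S(\alpha,1)=T(2,\alpha)$, which is not hyperbolic. Mirror images have isomorphic groups.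

**A smaller parameter.** It helps to have a parameter below $\alpha/2$. If $\beta<\alpha/2$, put $\gamma=\beta$. If $\beta>\alpha/2$, put $\gamma=\alpha-\beta$, which is even. In the second case, for $1\le i\le\alpha-1$ the number $i\gamma/\alpha$ is not an integer, so
$$\lfloor i\beta/\alpha\rfloor=\lfloor i-i\gamma/\alpha\rfloor=i-1-\lfloor i\gamma/\alpha\rfloor,\qquad \epsilon_i=(-1)^{i-1}(-1)^{\lfloor i\gamma/\alpha\rfloor}.$$
Replacing the generator $b$ by $b^{-1}$ flips the exponents at even $i$ and so removes the factor $(-1)^{i-1}$. It turns the relation $wa=bw$ into $wa=b^{-1}w$. In both cases, set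
$$e_i=\lfloor i\gamma/\alpha\rfloor,\quad\varepsilon_i=(-1)^{e_i},\quad s=(-1)^{\gamma-1},\quad w=a^{\varepsilon_1}b^{\varepsilon_2}\cdots a^{\varepsilon_{\alpha-2}}b^{\varepsilon_{\alpha-1}} .$$
Then
$$\pi=\langle a,b\mid wa=b^sw\rangle=\langle a,b\mid b\,w\,a^{-s}w^{-1}=1\rangle,\qquad 0<\gamma<\tfrac{\alpha}{2},\quad\gcd(\alpha,\gamma)=1.\tag{2}$$
If $K$ is hyperbolic then $\gamma\ge2$: indeed $\gamma=1$ would mean $\beta=1$, since $\beta=\alpha-1$ is excluded, being even.

*Example.* The figure-eight knot is $S(5,3)$. Here $\gamma=2$, $s=-1$, $(e_0,\dots,e_5)=(0,0,0,1,1,2)$ and $w=aba^{-1}b^{-1}$.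

**Coordinates.** By (2), $a$ and $b^{s}$ are conjugate in $\pi$, so $\operatorname{tr}a=\operatorname{tr}b$ in every representation. Therefore $X(K)$ is a closed subset of $\mathbb C^2$ with coordinates $x=\operatorname{tr}a=\operatorname{tr}b$ and $y=\operatorname{tr}ab$. Put $z=\operatorname{tr}ab^{-1}=x^2-y$ and
$$p=2-y,\qquad q=2-z=2-x^2+y,\qquad\text{so that }x^2=4-p-q,\quad y=2-p.\tag{3}$$
By (3), $\mathbb C[x^2,y]=\mathbb C[p,q]$, and likewise over any subfield of $\mathbb C$. From the commutator formula,
$$\operatorname{tr}[a,b]-2=2x^2+y^2-x^2y-4=(y-2)(y+2-x^2)=-pq,$$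
so a pair with these traces is irreducible iff $pq\ne0$.

A diagonal representation of $\pi$ satisfies $a=b^s$, so it is $a\mapsto M$, $b\mapsto M^s$. Hence the reducible characters of $\pi$ form the irreducible curve $X^{ab}$: it is $y=x^2-2$ (that is, $q=0$) if $s=1$, and $y=2$ (that is, $p=0$) if $s=-1$.

## 3. Half-turns turn the relation into one trace equation

The relation (2) is a matrix equation. We shall write its relator as minus the square of a matrix $W$. Then the relation says $W^2=-1$, which is the single condition $\operatorname{tr}W=0$.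

**The word $W$.** Let $\delta_i=e_{i+1}-e_i$ for $0\le i\le\alpha-1$. Since $0<\gamma/\alpha<1$, each $\delta_i$ is $0$ or $1$, and $\sum\delta_i=e_\alpha=\gamma$. Put
$$W(A,B)=BA^{\delta_0}BA^{\delta_1}\cdots BA^{\delta_{\alpha-1}},$$
a word with $\alpha$ letters $B$ and $\gamma$ letters $A$. By Fricke there is a unique $T\in\mathbb Z[\eta,\zeta]$ with
$$\operatorname{tr}W(A,B)=T(\operatorname{tr}B,\operatorname{tr}AB)\quad\text{for all }A,B\in\mathrm{SL}_2(\mathbb C)\text{ with }\operatorname{tr}A=0 .$$

**The polynomials $\varphi$ and $\Phi$.** Replacing $B$ by $-B$ gives $T(-\eta,-\zeta)=-T(\eta,\zeta)$, because $\alpha$ is odd. Replacing $A$ by $-A$ gives $T(\eta,-\zeta)=(-1)^\gamma T(\eta,\zeta)$. So if $\gamma$ is odd, $T$ is odd in $\zeta$ and even in $\eta$; if $\gamma$ is even, $T$ is even in $\zeta$ and odd in $\eta$. Hence there is $\varphi\in\mathbb Z[p,q]$ with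
$$T=\zeta\,\varphi(\eta^2,\zeta^2)\ \ (\gamma\text{ odd}),\qquad T=\eta\,\varphi(\eta^2,\zeta^2)\ \ (\gamma\text{ even}).\tag{4}$$
Put $\Phi(x,y)=\varphi(2-y,\,2-x^2+y)\in\mathbb Z[x^2,y]$.

**Examples.** Let $\operatorname{tr}A=0$, so $A^2=-1$.

- *$T(2,\alpha)$, $\gamma=1$.* Here $W=B^\alpha A$, and (1) gives $T=S_{\alpha-1}(\eta)\zeta$. So $\varphi(\eta^2,\zeta^2)=S_{\alpha-1}(\eta)$. For $\alpha=5$ this is $\varphi=p^2-3p+1$.
- *Figure-eight, $\alpha=5$, $\gamma=2$.* Here $W=B^3AB^2A$, with $B^3A=(\eta^2-1)BA-\eta A$ and $B^2A=\eta BA-A$. Using $\operatorname{tr}(BA)^2=\zeta^2-2$, $\operatorname{tr}(BA\cdot A)=\operatorname{tr}(A\cdot BA)=-\eta$, $\operatorname{tr}A^2=-2$, we get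
$$T=(\eta^2-1)\eta(\zeta^2-2)+(\eta^2-1)\eta+\eta^3-2\eta=\eta\big[(\eta^2-1)\zeta^2-1\big],$$
so $\varphi=(p-1)q-1$. In $(x,y)$ this is $\Phi=(1-y)(2-x^2+y)-1=(1-y-y^2)-(1-y)x^2$. It is irreducible over $\mathbb C$: the coefficients $1-y$ and $1-y-y^2$ are coprime, and $(1-y-y^2)/(1-y)$ is not a square in $\mathbb C(y)$, since $1-y$ occurs in it to the power $-1$.
- *$\alpha=7$, $\gamma=3$.* Here $W=BD^3$ with $D=B^2A$, $\operatorname{tr}D=\eta\zeta$ and $\operatorname{tr}BD=(\eta^2-1)\zeta$. By (1), $T=S_2(\eta\zeta)(\eta^2-1)\zeta-\eta\zeta\cdot\eta$, so $\varphi=(pq-1)(p-1)-p=p(p-1)q-2p+1$.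

**Lemma 1.** The set of irreducible characters of $\pi$ is $\{(x,y)\in\mathbb C^2:\ pq\ne0,\ \Phi(x,y)=0\}$.

*Proof.* Let $(a,b)$ be a pair with $\operatorname{tr}a=\operatorname{tr}b=x$, $\operatorname{tr}ab=y$ and $pq\ne0$, so the pair is irreducible. Such a pair exists for every $(x,y)$ with $pq\neq0$ and is unique up to conjugation. We must show that it satisfies (2) iff $\varphi(p,q)=0$.

**Step 1: two half-turns.** *The purpose is to find traceless matrices that exchange $a$ and $b$, up to inverses.* Choose $\eta,\zeta$ with $\eta^2=p$, $\zeta^2=q$; both are nonzero. Let $a_0=a-\frac x2$ and $b_0=b-\frac x2$, which are traceless. From $a^2=xa-1$ we get $a_0^2=\frac{x^2}4-1=b_0^2$. For traceless $2\times2$ matrices $a_0b_0+b_0a_0$ is the scalar $\operatorname{tr}(a_0b_0)=y-\frac{x^2}2$. Hence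
$$(a_0+b_0)^2=y-2=-p,\qquad(a_0-b_0)^2=x^2-2-y=-q .$$
Put $h=-(a_0+b_0)/\eta$ and $h'=-(a_0-b_0)/\zeta$. Both are traceless with square $-1$, so they have determinant $1$. Using $a_0^2=b_0^2$ one computes
$$(a_0+b_0)a_0=b_0(a_0+b_0),\quad(a_0+b_0)b_0=a_0(a_0+b_0),$$
$$(a_0-b_0)a_0=-b_0(a_0-b_0),\quad(a_0-b_0)b_0=-a_0(a_0-b_0),$$
$$(a_0+b_0)(a_0-b_0)=b_0a_0-a_0b_0=-(a_0-b_0)(a_0+b_0).$$
Since $a=\frac x2+a_0$ and $a^{-1}=\frac x2-a_0$, and similarly for $b$, this says
$$ha=bh,\quad hb=ah,\quad h'a=b^{-1}h',\quad h'b=a^{-1}h',\quad hh'=-h'h.\tag{5}$$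

**Step 2: the pair $(A,B)$.** *The purpose is to produce matrices whose traces are $0,\eta,\zeta$.* Let $A=h'h^{-1}=-h'h$ and $B=ha$. Then $A^2=h'hh'h=-h'^2h^2=-1$, so $\operatorname{tr}A=0$ by Cayley–Hamilton. From (5), $h^{-1}ah=b$ and $h'bh'^{-1}=a^{-1}$, so $AaA^{-1}=a^{-1}$. Also $Ah=h'$ and $hA=-hh'h=h'h^2=-h'$, so $hA=-Ah$. Finally, since $a_0\pm b_0$ is traceless,
$$\operatorname{tr}B=-\tfrac1\eta\operatorname{tr}\big((a_0+b_0)a_0\big)=-\tfrac1\eta\Big(\tfrac{x^2}2-2+y-\tfrac{x^2}2\Big)=\tfrac p\eta=\eta,$$
$$\operatorname{tr}AB=\operatorname{tr}h'a=-\tfrac1\zeta\operatorname{tr}\big((a_0-b_0)a_0\big)=-\tfrac1\zeta(x^2-2-y)=\tfrac q\zeta=\zeta .$$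
So for $W=W(A,B)$ we have $\operatorname{tr}W=T(\eta,\zeta)$.

**Step 3: $W$ in terms of $b\,w$.** *The purpose is to recognize the knot word inside $W$.* Since $AaA^{-1}=a^{-1}$, we have $a^{\varepsilon_i}=A^{e_i}aA^{-e_i}$. Since $hA=-Ah$, we get $ha^{\varepsilon_i}=\pm A^{e_i}BA^{-e_i}$. Multiplying over $i$,
$$\prod_{i=0}^{\alpha-1}ha^{\varepsilon_i}=\pm\prod_{i=0}^{\alpha-1}A^{e_i}BA^{-e_i}=\pm BA^{\delta_0}BA^{\delta_1}\cdots BA^{\delta_{\alpha-2}}BA^{-e_{\alpha-1}}=\pm WA^{-\gamma},$$
because $e_0=0$ and $\delta_{\alpha-1}+e_{\alpha-1}=\gamma$. On the left, for even $i<\alpha-1$ use $ha^{\varepsilon_i}h=b^{\varepsilon_i}h^2=-b^{\varepsilon_i}$, where the second $h$ is taken from the factor with index $i+1$. For $i=\alpha-1$, which is even, use $ha^{\varepsilon_{\alpha-1}}=b^{\varepsilon_{\alpha-1}}h$. As $\varepsilon_0=1$, the left side is $\pm b\,a^{\varepsilon_1}b^{\varepsilon_2}\cdots b^{\varepsilon_{\alpha-1}}h=\pm b\,w\,h$. Hence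
$$W=\pm\,b\,w\,g,\qquad g=hA^\gamma .$$

**Step 4: the square of $W$.** *The purpose is to see the relator.* As $A^2=-1$ and $hA=-h'$, we have $g=\pm h'$ if $\gamma$ is odd ($s=1$) and $g=\pm h$ if $\gamma$ is even ($s=-1$). In both cases $g^2=-1$ and, by (5), $gag^{-1}=b^{-s}$, $gbg^{-1}=a^{-s}$. So
$$W^2=bw\,(g\,bw\,g^{-1})\,g^2=-\,b\,w\,a^{-s}\,(gwg^{-1}),\qquad gwg^{-1}=b^{-s\varepsilon_1}a^{-s\varepsilon_2}\cdots b^{-s\varepsilon_{\alpha-2}}a^{-s\varepsilon_{\alpha-1}} .$$
For $1\le i\le\alpha-1$ we have $e_{\alpha-i}=\lfloor\gamma-i\gamma/\alpha\rfloor=\gamma-1-e_i$, so $\varepsilon_{\alpha-i}=s\varepsilon_i$. Therefore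
$$w^{-1}=b^{-\varepsilon_{\alpha-1}}a^{-\varepsilon_{\alpha-2}}\cdots a^{-\varepsilon_1}=b^{-s\varepsilon_1}a^{-s\varepsilon_2}\cdots a^{-s\varepsilon_{\alpha-1}}=gwg^{-1},$$
and
$$W^2=-\,b\,w\,a^{-s}w^{-1}.\tag{6}$$

**Step 5: conclusion.** *The purpose is to pass to the trace.* By (6) and (2), $(a,b)$ defines a representation of $\pi$ iff $W^2=-1$. Since $W^2=(\operatorname{tr}W)W-1$ and $W$ is invertible, this holds iff $\operatorname{tr}W=T(\eta,\zeta)=0$. As $\eta\zeta\ne0$, (4) turns this into $\varphi(p,q)=0$, that is, $\Phi(x,y)=0$. $\square$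

## 4. Degree, dihedral points and leading coefficient of $\varphi$

Let $n=(\alpha-1)/2$. If $\gamma\ge2$, divide: $\alpha=k\gamma+r$ with $0<r<\gamma$. Here $r\ne0$ because $\gcd(\alpha,\gamma)=1$ and $\gamma\ge2$. We have $k\ge2$, since $\gamma<\alpha/2$, and $\gcd(r,\gamma)=1$.

**Lemma 2.**

1. As a polynomial in $y$, $\Phi$ has degree $n$ and leading coefficient $\pm1$.
2. $\Phi(0,y)$ has the $n$ distinct roots $(-1)^\gamma\,2\cos\frac{2\pi j}\alpha$, $1\le j\le n$.
3. If $\gamma\ge2$, then $\deg_\zeta T=\gamma$ and the coefficient of $\zeta^\gamma$ in $T$ is $c(\eta)=S_{k-1}(\eta)^{\gamma-r}S_k(\eta)^{r}\ne0$.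

*Proof.* For (1) and (3) we use the matrices
$$A=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad B=\begin{pmatrix}\lambda&-\zeta\\0&\lambda^{-1}\end{pmatrix},\quad BA=\begin{pmatrix}\zeta&\lambda\\-\lambda^{-1}&0\end{pmatrix},$$
for which $\operatorname{tr}A=0$, $\operatorname{tr}B=\lambda+\lambda^{-1}=\eta$, $\operatorname{tr}AB=\operatorname{tr}BA=\zeta$.

**Step 1: the top form.** *The purpose is to prove (1).* Grade $\mathbb Z[\lambda^{\pm1},\zeta]$ by $\deg\lambda=\deg\zeta=1$. The entries of $B$ have degree at most $1$, and the degree-one part of $B$ is $uf$ with $u=\binom10$ and $f=(\lambda,-\zeta)$. The entries of $A$ have degree $0$. So $\operatorname{tr}W$ has degree at most $\alpha$, and its part of degree $\alpha$ is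
$$\operatorname{tr}\prod_i ufA^{\delta_i}=\prod_i fA^{\delta_i}u=\lambda^{\alpha-\gamma}\zeta^\gamma,\qquad\text{since }fu=\lambda,\ fAu=\zeta .$$
On the other hand, if $T$ has total degree $D$ and top homogeneous form $T_D(\eta,\zeta)$, then $T(\lambda+\lambda^{-1},\zeta)$ has top form $T_D(\lambda,\zeta)$. So $D=\alpha$ and $T_D=\eta^{\alpha-\gamma}\zeta^\gamma$. By (4), the top form of $\varphi$ is one monomial $p^iq^j$ with $2(i+j)=\alpha-1$, that is, $i+j=n$. Substitute $p=2-y$, $q=2-x^2+y$. A monomial of total degree $m$ in $p,q$ acquires $y$-degree $m$. So $\Phi$ has $y$-degree $n$, and the coefficient of $y^n$ is $(-1)^i$.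

**Step 2: the points with $x=0$.** *The purpose is to prove (2).* Take instead $A=\operatorname{diag}(i,-i)$ and $B=\operatorname{diag}(e^{-i\theta},e^{i\theta})$. Then $\operatorname{tr}B=2\cos\theta$, $\operatorname{tr}AB=2\sin\theta$ and $W=A^\gamma B^\alpha$, so
$$T(2\cos\theta,2\sin\theta)=2\cos\big(\alpha\theta-\gamma\tfrac\pi2\big).$$
With $p=4\cos^2\theta$ and $q=4\sin^2\theta$ we have $p+q=4$, that is, $x=0$, and $y=2-4\cos^2\theta=-2\cos2\theta$.

If $\gamma$ is odd, $\varphi(p,q)=\pm\sin\alpha\theta/\sin\theta$ vanishes at $\theta=\pi j/\alpha$, where $y=-2\cos\frac{2\pi j}\alpha$. If $\gamma$ is even, $\varphi(p,q)=\pm\cos\alpha\theta/\cos\theta$ vanishes at $\theta=\frac\pi2-\frac{\pi j}\alpha$: there $\alpha\theta=\frac{\alpha\pi}2-\pi j$ has cosine $0$, since $\alpha$ is odd, while $\cos\theta=\sin\frac{\pi j}\alpha\ne0$. There $y=-2\cos(\pi-\frac{2\pi j}\alpha)=2\cos\frac{2\pi j}\alpha$. For $1\le j\le n$ these are $n$ distinct values, and $\deg\Phi(0,y)=n$ by (1), so they are all the roots.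

**Step 3: the leading coefficient in $\zeta$.** *The purpose is to prove (3).* The $j$-th letter $A$ of $W$ stands after the $m$-th letter $B$, where $m$ is the smallest integer with $\lfloor m\gamma/\alpha\rfloor=j$, that is, $m=\lceil j\alpha/\gamma\rceil$. So
$$W=\prod_{j=1}^\gamma B^{n_j}A,\qquad n_j=\Big\lceil\frac{j\alpha}\gamma\Big\rceil-\Big\lceil\frac{(j-1)\alpha}\gamma\Big\rceil=k+\Big\lceil\frac{jr}\gamma\Big\rceil-\Big\lceil\frac{(j-1)r}\gamma\Big\rceil\in\{k,k+1\}.\tag{7}$$
Since $\sum n_j=\alpha=k\gamma+r$, exactly $r$ of the $n_j$ equal $k+1$. By (1), $B^{n_j}A=S_{n_j-1}(\eta)BA-S_{n_j-2}(\eta)A$, and $BA=\zeta E_{11}+N$ where $E_{11}$ is the matrix unit and $N$ is free of $\zeta$. So $W=\prod_j\big(\zeta S_{n_j-1}(\eta)E_{11}+M_j\big)$ with $M_j$ free of $\zeta$. Hence $\operatorname{tr}W$ has $\zeta$-degree at most $\gamma$, and the coefficient of $\zeta^\gamma$ is $\prod_jS_{n_j-1}(\eta)=S_{k-1}(\eta)^{\gamma-r}S_k(\eta)^r\neq0$. $\square$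

**Check.** For the figure-eight knot, $k=2$ and $r=1$, so $c=\eta(\eta^2-1)$, in agreement with $T=\eta[(\eta^2-1)\zeta^2-1]$. Also $\Phi(0,y)=1-y-y^2$ has roots $\frac{-1\pm\sqrt5}2$, which are $2\cos\frac{2\pi}5$ and $2\cos\frac{4\pi}5$.

**The leading coefficient of $\varphi$ in $q$.** For $\gamma\ge2$ let $\tilde c(p)$ be this coefficient. By (4) and Lemma 2(3),
$$\deg_q\varphi=\lfloor\gamma/2\rfloor,\qquad c(\eta)=\tilde c(\eta^2)\ (\gamma\text{ odd}),\qquad c(\eta)=\eta\,\tilde c(\eta^2)\ (\gamma\text{ even}).\tag{8}$$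

## 5. Irreducibility over $\mathbb Q$, and how far degrees alone go

**Lemma 3.** The irreducible components of $X(K)$ are $X^{ab}$ and the curves $\{f=0\}$, where $f$ runs over the irreducible factors of $\Phi$ in $\mathbb C[x,y]$. These factors are pairwise non-associate.

*Proof.* **Step 1: factors restrict well to $x=0$.** *The purpose is to control factors by the points of Lemma 2(2).* The leading coefficient of $\Phi$ in $y$ is $\pm1$. So that of a factor $f$ is a nonzero constant, and a non-constant factor has positive $y$-degree. Normalize $f$ to be monic in $y$. Then $f(0,y)$ is non-constant and divides the separable polynomial $\Phi(0,y)$. Hence $\Phi$ has no multiple factor. More generally, if $f_1\ne f_2$ are monic irreducible factors, then $f_1f_2$ divides $\Phi$ and $f_1(0,y)f_2(0,y)$ divides $\Phi(0,y)$. So we have: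
$$\text{monic irreducible factors of }\Phi\text{ that share a root at }x=0\text{ are equal.}\tag{9}$$

**Step 2: the factor curves lie in $X(K)$.** *The purpose is to remove the condition $pq\ne0$ of Lemma 1.* The curve $f=0$ contains a point $(0,y_j)$ with $y_j=\pm2\cos\frac{2\pi j}\alpha$, $1\le j\le n$. There $pq=(2-y_j)(2+y_j)\ne0$, since $0<\frac{2\pi j}\alpha<\pi$. So the part of the irreducible curve $\{f=0\}$ with $pq\ne0$ is dense in it. By Lemma 1 that part lies in $X(K)$, and $X(K)$ is closed. Hence $X(K)=X^{ab}\cup\{\Phi=0\}$.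

**Step 3: no inclusions.** *The purpose is to see that these curves are the components.* All the curves are irreducible, those from distinct factors are distinct, and $X^{ab}\subset\{pq=0\}$ contains none of the curves $\{f=0\}$. So none of them contains another. $\square$

So Theorem 1 says that $\Phi$ is irreducible over $\mathbb C$. A polynomial over $\overline{\mathbb Q}$ that is irreducible over $\overline{\mathbb Q}$ stays irreducible over $\mathbb C$, so we work over $\overline{\mathbb Q}$. For $\tau\in\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$, $f^\tau$ denotes $f$ with $\tau$ applied to its coefficients.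

**Proposition for prime $\alpha$ over $\mathbb Q$.** If $\alpha$ is prime, then $\Phi$ is irreducible over $\mathbb Q$. *This is the argument behind the first guess.* The conjugates of $2\cos\frac{2\pi}\alpha$ over $\mathbb Q$ are the $n$ numbers $2\cos\frac{2\pi j}\alpha$, $1\le j\le n$. So, by Lemma 2, $\Phi(0,y)$ has degree $n$ and its roots form one Galois orbit with $n$ elements. Hence it is irreducible over $\mathbb Q$. A nontrivial factorization of $\Phi$ over $\mathbb Q$ would have factors of positive $y$-degree with constant leading coefficients, and would restrict to a nontrivial factorization of $\Phi(0,y)$. $\square$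

This uses nothing about $\gamma$, so it holds for $T(2,5)$ as well and cannot suffice. To go on, we describe how a polynomial that is irreducible over $\mathbb Q$ can split.

**Lemma 4.** Let $f\in\overline{\mathbb Q}[x,y]$ be a factor of $\Phi$, irreducible over $\overline{\mathbb Q}$ and monic in $y$. Let $F$ be the field generated by its coefficients and $\rho$ a root of $f(0,y)$. Then $F\subset\mathbb Q(\rho)$, $F/\mathbb Q$ is abelian, and $f\in F[x^2,y]$. If $\Phi$ is irreducible over $\mathbb Q$, then $\Phi=\pm\prod_{\sigma\in\mathrm{Gal}(F/\mathbb Q)}f^\sigma$.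

*Proof.* **Step 1: the field.** *The purpose is to bound $F$.* Let $\tau\in\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ fix $\rho$. Then $f^\tau$ is a monic irreducible factor of $\Phi^\tau=\Phi$, and $f^\tau(0,\rho)=\tau(f(0,\rho))=0$. By (9), $f^\tau=f$. So the coefficients of $f$ are fixed by $\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q(\rho))$, that is, $F\subset\mathbb Q(\rho)$. By Lemma 2(2), $\mathbb Q(\rho)$ lies in a cyclotomic field, so $F/\mathbb Q$ is Galois and abelian.

**Step 2: evenness.** *The purpose is to be able to use $p,q$.* $\Phi$ is even in $x$, so $f(-x,y)$ is also a monic irreducible factor, and it agrees with $f$ at $x=0$. By (9), $f(-x,y)=f(x,y)$.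

**Step 3: the product.** *The purpose is to recover $\Phi$.* The $f^\sigma$, $\sigma\in\mathrm{Gal}(F/\mathbb Q)$, are distinct since $F$ is generated by the coefficients of $f$. They are distinct monic irreducible factors of $\Phi$, so their product divides $\Phi$. The product has rational coefficients and is not constant. If $\Phi$ is irreducible over $\mathbb Q$, it equals $\Phi$ up to a constant, and comparing coefficients of $y^n$ shows that the constant is $\pm1$. $\square$

*Example.* For $T(2,5)$ the factors are $y-\frac{1\pm\sqrt5}2$, so $F=\mathbb Q(\sqrt5)$.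

**The degree count.** Let $\gamma\ge2$, let $\Phi$ be irreducible over $\mathbb Q$, and put $d=[F:\mathbb Q]$. We want $d=1$. By (3) and Lemma 4 we may write $f=g(p,q)$ with $g\in F[p,q]$, and then
$$\varphi=\pm\prod_{\sigma\in\mathrm{Gal}(F/\mathbb Q)}g^\sigma .\tag{10}$$
All $d$ factors have the same degrees, so $d$ divides $\deg_y\Phi=n$ and $d$ divides $\deg_q\varphi=\lfloor\gamma/2\rfloor$. For $\gamma\ge2$ we have $1\le\lfloor\gamma/2\rfloor<\frac\alpha4\le n$. So if $n=(\alpha-1)/2$ is prime, then $d\mid n$ and $d<n$, hence $d=1$. This gives Theorem 1 when both numbers are prime, and shows where such a hypothesis helps: it leaves $d$ no room.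

The count stops as soon as $n$ and $\lfloor\gamma/2\rfloor$ have a common factor. The first prime $\alpha$ with composite $n$ is $\alpha=13$, $n=6$. For $\gamma=2,3$ we get $d=1$, but for $\gamma=4,5$ the count allows $d=2$, and for $\gamma=6$ it allows $d=3$. Also, $\mathbb Q(2\cos\frac{2\pi}{13})$ has subfields of degree $2$ and $3$ over $\mathbb Q$. Degrees alone do not decide.

## 6. Multiplicities of roots that the conjugations fix

The degree in $q$ is only the crudest invariant of (10). The leading coefficient $\tilde c(p)$ is known completely, with its roots and their multiplicities. For $\alpha=13$, $\gamma=4$ we have $k=3$, $r=1$, $c=(\eta^2-1)^3(\eta^3-2\eta)$, so $\tilde c(p)=(p-1)^3(p-2)$. Now $\tilde c$ is, up to sign, the product of the leading coefficients $\ell^\sigma$ of the $d$ conjugate factors $g^\sigma$. The root $p=2$ is rational, so it is a root of $\ell^\sigma$ to the same order for every $\sigma$. Hence $d$ divides its multiplicity in $\tilde c$, which is $1$. So $d=1$. In the same way, $\tilde c=p(p-1)^3$ for $\gamma=5$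 ($k=2$, $r=3$), and $\tilde c=p^2(p-1)$ for $\gamma=6$ ($k=2$, $r=1$). Each has a simple rational root, and $\alpha=13$ is done.

In general the roots are not rational but cyclotomic, namely squares of $2\cos\frac{\pi j}k$ and $2\cos\frac{\pi j}{k+1}$. The argument needs only that each $\sigma$ has an extension that fixes the root. That holds if the root lies in a Galois extension of $\mathbb Q$ that meets $F$ in $\mathbb Q$. Put $\zeta_N=e^{2\pi i/N}$ and $E=\mathbb Q(\zeta_{k(k+1)})$.

**Lemma 5.** Assume $\gamma\ge2$ and $\Phi$ irreducible over $\mathbb Q$, and let $f,F$ be as in Lemma 4, $d=[F:\mathbb Q]$. If $E\cap F=\mathbb Q$, then $d=1$.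

*Proof.* **Step 1: from (10) to leading coefficients.** *The purpose is to replace polynomials in two variables by polynomials in $p$.* Let $\ell(p)\in F[p]$ be the leading coefficient of $g$ as a polynomial in $q$. Then $g^\sigma$ has leading coefficient $\ell^\sigma$ and the same $q$-degree, so by (10)
$$\deg_q\varphi=d\cdot\deg_qg,\qquad\tilde c=\pm\prod_{\sigma\in\mathrm{Gal}(F/\mathbb Q)}\ell^\sigma .\tag{11}$$

**Step 2: $d\mid\operatorname{ord}_{p_0}\tilde c$ for every $p_0\in E$.** *This is the main point; $\operatorname{ord}_{p_0}$ is the order of vanishing at $p_0$.* Since $E$ and $F$ are Galois over $\mathbb Q$ with $E\cap F=\mathbb Q$, restriction gives an isomorphism $\mathrm{Gal}(EF/\mathbb Q)\cong\mathrm{Gal}(E/\mathbb Q)\times\mathrm{Gal}(F/\mathbb Q)$. So each $\sigma\in\mathrm{Gal}(F/\mathbb Q)$ extends to $\tilde\sigma\in\mathrm{Gal}(EF/\mathbb Q)$ that is the identity on $E$. Applying $\tilde\sigma^{-1}$ to a factorization $\ell^\sigma=(p-p_0)^m(\cdots)$ over $EF$ gives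
$$\operatorname{ord}_{p_0}\ell^\sigma=\operatorname{ord}_{\tilde\sigma^{-1}p_0}\ell=\operatorname{ord}_{p_0}\ell .$$
By (11), $\operatorname{ord}_{p_0}\tilde c=d\cdot\operatorname{ord}_{p_0}\ell$.

**Step 3: orders of $\tilde c$ from orders of $c$.** *The purpose is to read off multiplicities from Lemma 2(3).* Let $\eta_0\ne0$. As $\eta^2-\eta_0^2=(\eta-\eta_0)(\eta+\eta_0)$ has a simple zero at $\eta_0$, (8) gives $\operatorname{ord}_{\eta_0^2}\tilde c=\operatorname{ord}_{\eta_0}c$; the extra factor $\eta$ for even $\gamma$ does not vanish at $\eta_0$. Recall $c=S_{k-1}^{\gamma-r}S_k^r$. The roots of $S_{k-1}$ and $S_k$ are simple, and the two polynomials have no common root, because the recursion would carry a common root down to $S_0=1$.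

**Step 4: $d\mid r$.** *The purpose is to use a root of $S_k$.* Take $\eta_1=2\cos\frac\pi{k+1}$. It is nonzero since $k+1\ge3$. Then $\eta_1^2=2+2\cos\frac{2\pi}{k+1}\in E$, and by Step 3 $\operatorname{ord}_{\eta_1^2}\tilde c=r$. By Step 2, $d\mid r$.

**Step 5: $d\mid\gamma$.** *Then $d$ divides $\gcd(\gamma,r)=1$ and we are done. There are three cases.*

- *$\gamma$ even.* By (11) and (8), $d\mid\deg_q\varphi=\gamma/2$, so $d\mid\gamma$.
- *$\gamma$ odd, $k\ge3$.* Take $\eta_2=2\cos\frac\pi k\ne0$, a root of $S_{k-1}$. Then $\eta_2^2=2+2\cos\frac{2\pi}k\in E$ and $\operatorname{ord}_{\eta_2^2}\tilde c=\gamma-r$. So $d\mid\gamma-r$, and with Step 4 $d\mid\gamma$.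
- *$\gamma$ odd, $k=2$.* The only root of $S_{k-1}=\eta$ is $0$, where Step 3 does not apply, so we compute directly. Here $c=\eta^{\gamma-r}(\eta^2-1)^r$, and $r=\alpha-2\gamma$ is odd, so $\gamma-r$ is even and $\tilde c(p)=p^{(\gamma-r)/2}(p-1)^r$. Step 2 at $p_0=0\in E$ gives $d\mid(\gamma-r)/2$. So $d\mid\gamma-r$, and with Step 4 $d\mid\gamma$. $\square$

**Proof of Theorem 1.** Let $\alpha$ be prime and $K$ hyperbolic, so $2\le\gamma<\alpha/2$.

**Step 1: over $\mathbb Q$.** *The purpose is to have Lemmas 4 and 5 available.* $\Phi$ is irreducible over $\mathbb Q$ by the proposition in Section 5.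

**Step 2: the two fields are independent.** *The purpose is to check the hypothesis of Lemma 5.* By Lemma 4 and Lemma 2(2), $F\subset\mathbb Q(\rho)\subset\mathbb Q(\zeta_\alpha)$. Since $\gamma\ge2$ we have $k\le\frac\alpha2$, so $k<k+1\le\frac\alpha2+1<\alpha$, and the prime $\alpha$ does not divide $k(k+1)$. Cyclotomic fields of coprime orders meet in $\mathbb Q$, so $E\cap F\subset E\cap\mathbb Q(\zeta_\alpha)=\mathbb Q$.

**Step 3: over $\mathbb C$.** *The purpose is to conclude.* Lemma 5 gives $d=1$, so $F=\mathbb Q$ and $\Phi=\pm f$ is irreducible over $\overline{\mathbb Q}$, hence over $\mathbb C$. By Lemma 3, $X(K)$ has exactly two components, $X^{ab}$ and $\{\Phi=0\}$. All irreducible characters lie on $\{\Phi=0\}$, in particular those of the lifts of the holonomy. So $\{\Phi=0\}$ is Thurston's excellent component. $\blacksquare$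

**Where hyperbolicity entered.** It gave $\gamma\ge2$. For $T(2,5)$ we have $\varphi=p^2-3p+1$, with no $q$ in it. So $\varphi$ is its own leading coefficient in $q$. Its roots $4\cos^2\frac\pi5$ and $4\cos^2\frac{2\pi}5$ are simple and lie in $F=\mathbb Q(\sqrt5)$, where the conjugation does move them. Nothing then forces $d=2$ to divide their multiplicity.

## 7. Torus knots, composite determinants, and a family that splits

**Theorem 2 (classification for prime determinant).** Let $K$ be a 2-bridge knot with $\alpha$ prime. If $K$ is hyperbolic, $X(K)$ has exactly one non-abelian component, defined and geometrically irreducible over $\mathbb Q$. If $K$ is not hyperbolic, then $K=T(2,\alpha)$ and $X(K)$ has exactly $(\alpha-1)/2$ non-abelian components. Hence $X(K)$ has exactly two components iff $K$ is hyperbolic or $K$ is a trefoil.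

*Proof.* **Step 1: the hyperbolic case.** *This is Theorem 1*, whose proof shows that the non-abelian component is $\{\Phi=0\}$ with $\Phi\in\mathbb Z[x,y]$ irreducible over $\mathbb C$.

**Step 2: the other case.** *The purpose is to identify $K$ and factor $\varphi$.* By Menasco (*Topology* 1984), a 2-bridge knot that is not a torus knot is hyperbolic, and the 2-bridge torus knots are the $T(2,\alpha)=S(\alpha,\pm1)$. So, up to mirror image, $\gamma=1$. Then, as in Section 3, $\varphi(\eta^2,\zeta^2)=S_{\alpha-1}(\eta)$, and pairing the roots $\pm2\cos\frac{\pi j}\alpha$ gives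
$$\varphi=\prod_{j=1}^n\Big(p-4\cos^2\frac{\pi j}\alpha\Big),$$
with $n$ distinct factors, each linear in $y$. Lemmas 1, 2(1), 2(2) and 3 hold for $\gamma=1$, so Lemma 3 gives $n=(\alpha-1)/2$ non-abelian components. These are the lines of Section 1. There is exactly one iff $\alpha=3$. $\square$

**Theorem 3 (arbitrary determinant).** Let $K$ be a hyperbolic 2-bridge knot, with $\gamma,k$ as above and $\alpha$ any odd number. Suppose that $\alpha$ is not a prime power, or that $\alpha=\ell^m$ with $\ell$ a prime not dividing $k(k+1)$. Then $X(K)$ has exactly two components over $\mathbb C$ if and only if $\Phi$ is irreducible over $\mathbb Q$.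

*Proof.* **Step 1: only if.** *The purpose is the easy direction.* If there are exactly two components, then by Lemma 3 $\Phi$ is irreducible over $\mathbb C$, hence over $\mathbb Q$.

**Step 2: a small field for each prime divisor.** *The purpose is to bound $F$ better than by $\mathbb Q(\zeta_\alpha)$.* Let $\Phi$ be irreducible over $\mathbb Q$, with $f,F$ as in Lemma 4, and let $\ell$ be a prime divisor of $\alpha$. Taking $j=\alpha/\ell\le n$ in Lemma 2(2), we see that $\Phi(0,y)$ has the root $\rho=(-1)^\gamma2\cos\frac{2\pi}\ell$. By Lemma 4, $\Phi(0,y)=\pm\prod_\sigma f^\sigma(0,y)$, so $\rho$ is a root of some $f^\sigma(0,y)$. The coefficient field of $f^\sigma$ is $\sigma(F)=F$, since $F/\mathbb Q$ is Galois. Lemma 4 applied to $f^\sigma$ gives $F\subset\mathbb Q(\rho)\subset\mathbb Q(\zeta_\ell)$.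

**Step 3: $F=\mathbb Q$.** *The purpose is to conclude in the two cases.* If $\alpha$ has two distinct prime divisors $\ell,\ell'$, then $F\subset\mathbb Q(\zeta_\ell)\cap\mathbb Q(\zeta_{\ell'})=\mathbb Q$. If $\alpha=\ell^m$ with $\ell\nmid k(k+1)$, then $E\cap F\subset\mathbb Q(\zeta_{k(k+1)})\cap\mathbb Q(\zeta_\ell)=\mathbb Q$, and Lemma 5 (where $\gamma\ge2$ as $K$ is hyperbolic) gives $F=\mathbb Q$. In both cases $\Phi=\pm f$ is irreducible over $\mathbb C$, and Lemma 3 gives exactly two components. $\square$

For $\alpha$ prime, both the hypothesis and the irreducibility over $\mathbb Q$ hold automatically, and we are back at Theorem 1. For composite $\alpha$, irreducibility over $\mathbb Q$ can fail.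

**Theorem 4 (primality of $\alpha$ cannot simply be dropped).** For every $m\ge2$, the hyperbolic 2-bridge knot with $\alpha=4m^2-1$, $\gamma=2m$ (for $m=2$ this is $7_4$) has at least three components in its character variety.

*Proof.* **Step 1: the word.** *The purpose is to write $W$ with few letters.* We have $\gcd(\alpha,\gamma)=1$ and $\gamma<\alpha/2$. Since $\gamma\not\equiv\pm1\bmod\alpha$, the knot is hyperbolic (Menasco). From $4m^2-1=(2m-1)2m+(2m-1)$ we get $k=r=2m-1$. As $\frac{jr}\gamma=j-\frac j{2m}$, we have $\lceil\frac{jr}\gamma\rceil=j$ for $0\le j<2m$ (the case $j=0$ being trivial) and $\lceil\frac{jr}\gamma\rceil=2m-1$ for $j=2m$. So (7) gives $n_j=2m$ for $j<2m$ and $n_{2m}=2m-1$. With $D=B^{2m}A$,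
$$W=D^{2m-1}B^{2m-1}A=D^{2m-1}B^{-1}D .$$

**Step 2: the trace.** *The purpose is a closed formula for $T$.* By (1) and $\operatorname{tr}A=0$, $\delta=\operatorname{tr}D=S_{2m-1}(\eta)\zeta$ and $\operatorname{tr}DB^{-1}=\operatorname{tr}B^{2m-1}A=S_{2m-2}(\eta)\zeta$. Applying (1) to $D^{2m}$,
$$T=\operatorname{tr}(D^{2m}B^{-1})=S_{2m-1}(\delta)\,S_{2m-2}(\eta)\,\zeta-S_{2m-2}(\delta)\,\eta .\tag{12}$$

**Step 3: a zero locus.** *The purpose is to exhibit a factor.* Suppose $\delta=\pm\eta$. Since $S_{2m-1}$ is odd and $S_{2m-2}$ is even, (12) becomes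
$$T=\pm S_{2m-1}(\eta)S_{2m-2}(\eta)\zeta-S_{2m-2}(\eta)\eta=S_{2m-2}(\eta)(\pm\delta-\eta)=0 .$$
Write $S_{2m-1}(\eta)=\eta\,\mathsf s(\eta^2)$, so $\delta=\eta\,\mathsf s(\eta^2)\zeta$. Then $\delta=\pm\eta$ whenever $\mathsf s(\eta^2)\zeta=\pm1$. By (4), where $\gamma$ is even and $T=\eta\,\varphi$, the rational function $\varphi(p,\mathsf s(p)^{-2})$ of $p$ is zero. So $\mathsf s(p)^2q-1$ divides $\varphi$ in $\mathbb Q(p)[q]$. It is primitive over $\mathbb Q[p]$, so by Gauss's lemma it divides $\varphi$ in $\mathbb Q[p,q]$.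

**Step 4: the cofactor.** *The purpose is to see that the factorization is nontrivial.* By (8), $\deg_q\varphi=\gamma/2=m\ge2$, so the cofactor has $q$-degree $m-1\ge1$. Hence $\Phi$ has at least two irreducible factors, and Lemma 3 gives at least three components. $\square$

**The knot $7_4$ in full.** Let $m=2$, so $\alpha=15$, $\gamma=4$, $\mathsf s(p)=p-2$ and $\delta^2=p(p-2)^2q$. Then (12) gives
$$\varphi=(p-1)(p-2)q\big(p(p-2)^2q-2\big)-\big(p(p-2)^2q-1\big)=\big((p-2)^2q-1\big)\big(p(p-1)(p-2)q-1\big).$$
In both expressions the coefficient of $q^2$ is $p(p-1)(p-2)^3$, that of $q$ is $-(p-2)(p^2-2)$, and the constant term is $1$. At $x=0$, where $p=2-y$ and $q=2+y$, the first factor becomes $y^2(2+y)-1=(y+1)(y^2+y-1)$. Its roots are $2\cos\frac{2\pi j}{15}$ for $j=5,3,6$. The second becomes $-(y^4-y^3-4y^2+4y+1)$, and by Lemma 2(2) its roots are the other four, $j=1,2,4,7$. The first restriction is reducible over $\mathbb Q$, so restricting to $x=0$ does not prove the first factor irreducible. Linearity in $q$ does prove it: each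 factor of $\varphi$ is linear in $q$ with coprime coefficients, hence irreducible in $\mathbb C[p,q]=\mathbb C[x^2,y]$. Moreover, by (9) and the evenness argument in the proof of Lemma 4, which works over $\mathbb C$ as well, every monic irreducible factor of $\Phi$ in $\mathbb C[x,y]$ lies in $\mathbb C[x^2,y]$. So neither factor splits further in $\mathbb C[x,y]$, and $X(7_4)$ has exactly three components.
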